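# Observability of eigenfunctions on the sphere and the constancy of the potential

## The guess "only constants", tested on constant, quadratic and linear potentials

Let $\mathbb S^d\subset\mathbb R^{d+1}$, $d\ge 2$, be the round sphere, $\Delta$ its Laplacian, and $V\in C^\infty(\mathbb S^d;\mathbb R)$. For an open set $\omega\subseteq\mathbb S^d$ we ask whether every eigenfunction of $-\Delta+V$ can be seen from $\omega$: is there $C>0$ with
$$\|\psi\|_{L^2(\mathbb S^d)}^2\le C\,\|\psi\|^2_{L^2(\omega)}\qquad\text{for every eigenfunction }\psi\text{ of }-\Delta+V\;? \tag{obse}$$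
The set $\omega$ satisfies the *Geometric Control Condition* (GCC) if every geodesic, that is, every great circle, meets $\omega$. Two facts may be used freely. For every $V$, GCC implies (obse). For constant $V$, (obse) fails as soon as some geodesic misses $\overline\omega$.

**Definition (admissible set).** An open $\omega$ is admissible if it satisfies GCC, or if some geodesic does not meet $\overline\omega$.

An open cap of radius $<\pi/2$ is admissible and violates GCC, since its closure misses the parallel great circle. The sphere minus a great circle $\gamma$ is not admissible: it violates GCC and its closure is everything. It satisfies (obse) with $C=1$ because $\gamma$ is a null set; sets like this are what the definition excludes. The open hemisphere $\{x_{d+1}>0\}$ is not admissible either: it violates GCC, while every great circle contains antipodal points and so meets the closed hemisphere.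

For constant $V$ and admissible $\omega$ we thus have (obse) $\Leftrightarrow$ GCC. For some non-constant $V$ on $\mathbb S^2$ this fails: there are smooth potentials for which arbitrarily small neighborhoods of two suitable points observe all eigenfunctions. The question, posed as open by Fabricio Macià in "Observability results related to fractional Schrödinger operators", arXiv:2012.08778 (2020), is this: *if (obse) $\Leftrightarrow$ GCC for every admissible $\omega$, must $V$ be constant?*

The first guess is yes: a potential that varies should push eigenfunctions off some great circle. We test the guess. For a great circle $\gamma$ spanning the plane $\Pi$, let $\pi_\gamma$ be the orthogonal projection of $\mathbb R^{d+1}$ onto $\Pi$, let $\pi_\gamma^\perp=1-\pi_\gamma$, and put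
$$\omega_\varepsilon(\gamma)=\{x:\operatorname{dist}(x,\gamma)>\varepsilon\}.$$
For $0<\varepsilon<\pi/2$ these sets are admissible and violate GCC, so the equivalence says that (obse) fails for all of them.

**Test 1: $V=0$.** Let $\gamma$ be the unit circle of the $(x_1,x_2)$-plane and $\psi_k=(x_1+ix_2)^k$, a spherical harmonic of degree $k$. Since $x_1^2+x_2^2=\cos^2\operatorname{dist}(x,\gamma)$, we get $|\psi_k|^2=\cos^{2k}\operatorname{dist}(x,\gamma)$, so
$$\frac{\int_{\omega_\varepsilon(\gamma)}|\psi_k|^2}{\int_{\mathbb S^d}|\psi_k|^2}\le\frac{\operatorname{vol}(\mathbb S^d)\,\cos^{2k}\varepsilon}{\operatorname{vol}\{\operatorname{dist}(x,\gamma)<\varepsilon/2\}\,\cos^{2k}(\varepsilon/2)}\longrightarrow0 .$$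
So (obse) fails for every $\omega_\varepsilon(\gamma)$, as it should, and by rotation this holds for every great circle.

**Test 2: $V(x)=\langle e,x\rangle^2$, $|e|=1$.** Let $X$ be a Killing field: $Xf=\frac d{d\tau}\big|_0f\circ R_\tau$ with $R_\tau=e^{\tau L}$, $L\in\mathfrak{so}(d+1)$. It commutes with $\Delta$, so $[-\Delta+V,X]=[V,X]$ is multiplication by $-XV$. Pairing with an eigenfunction and using the symmetry of $-\Delta+V$ gives the exact identity
$$\int_{\mathbb S^d}(XV)\,|\psi|^2\,dx=0 . \tag{1}$$
Suppose (obse) fails for all $\omega_\varepsilon(\gamma)$. Lemma 3 below will provide normalized eigenfunctions with $|\psi_n|^2dx$ converging weakly to the uniform probability measure on $\gamma$. So (1) gives $\operatorname{avg}_\gamma(XV)=0$, that is, $\frac d{d\tau}\big|_0\operatorname{avg}_{R_\tau\gamma}V=0$. Here $\operatorname{avg}_\gamma V=\frac12|\pi_\gamma e|^2=\frac12\langle\pi_\gamma e,e\rangle$. Since $\pi_{R_\tau\gamma}=R_\tau\pi_\gamma R_{-\tau}$,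
$$\tfrac d{d\tau}\big|_0\tfrac12\langle\pi_{R_\tau\gamma}e,e\rangle=\tfrac12\langle(L\pi_\gamma-\pi_\gamma L)e,e\rangle=-\langle Le,\pi_\gamma e\rangle .$$
For $w\perp e$ the choice $Lu=\langle e,u\rangle w-\langle w,u\rangle e$ has $Le=w$. So vanishing for all $L$ means $\pi_\gamma e\parallel e$, i.e. $|\pi_\gamma e|\in\{0,1\}$. On every other great circle (obse) *holds* for some $\omega_\varepsilon(\gamma)$. The equivalence fails, and the guess survives.

**Test 3: $V(x)=\langle e,x\rangle$.** Now all great-circle averages of $V$ vanish, and the argument of Test 2 says nothing at all: to this order the potential looks like $0$. Moreover, eigenfunctions really do concentrate on some great circles. Take $d=2$, $e=(0,0,1)$, and let $\psi_m$ be the lowest normalized eigenfunction of $-\Delta+V$ among functions $e^{im\varphi}u$ with $u$ depending only on $x_3$. On this space $-\Delta$ has the simple eigenvalues $k(k+1)$, $k\ge m$. The lowest one belongs to a multiple of $(x_1+ix_2)^m$. Testing with it shows $\langle-\Delta\psi_m,\psi_m\rangle\le m(m+1)+\max V-\min V$. If $r$ is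 the component of $\psi_m$ orthogonal to $(x_1+ix_2)^m$, this gives $2(m+1)\|r\|^2\le\max V-\min V$. So $r\to0$, and by Test 1 $\psi_m$ concentrates on the equator.

So a single great circle proves nothing, and great-circle averages do not suffice. If the linear potential allowed concentration on *every* great circle, the guess would be false. It does not, and the guess is right.

**Theorem 1.** Let $V\in C^\infty(\mathbb S^d;\mathbb R)$, $d\ge2$. If (obse) is equivalent to GCC for every admissible $\omega$, then $V$ is constant.

With the facts above, "(obse) $\Leftrightarrow$ GCC for all admissible $\omega$" holds if and only if $V$ is constant. A stronger Theorem 2 is stated and proved at the end, once its objects are available.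

## Symbols, the geodesic flow, and defect measures

For $x\in\mathbb S^d$ and a unit vector $v\perp x$ put $\gamma_{x,v}(s)=\cos s\,x+\sin s\,v$. Covectors are identified with tangent vectors, so $S^*\mathbb S^d$ is the unit tangent bundle. The gradient $\nabla f(x)$ is a vector in $T_x\mathbb S^d\subset\mathbb R^{d+1}$. "Avg" is the average for the invariant probability measure of the indicated space. Write $p(x,\xi)=|\xi|$ and
$$\{a,b\}=\sum_j(\partial_{\xi_j}a\,\partial_{x_j}b-\partial_{x_j}a\,\partial_{\xi_j}b).$$
If $f=f(x)$, then intrinsically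
$$\{f,G\}(x,\xi)=-\tfrac d{d\epsilon}\big|_0G(x,\xi+\epsilon\nabla f(x)).\tag{2}$$
Let $\phi_t$ be the Hamiltonian flow of $p$: the unit-speed geodesic flow, $2\pi$-periodic, with $\frac d{dt}a\circ\phi_t=\{p,a\}\circ\phi_t$. It satisfies $\phi_{\pm\pi}(x,\xi)=(-x,-\xi)$. Put
$$\langle a\rangle=\frac1{2\pi}\int_0^{2\pi}a\circ\phi_t\,dt,\qquad Tm=\frac12\int_0^\pi m\circ\phi_{-t}\,dt .$$

From the calculus of classical pseudodifferential operators ($\Psi$DOs) we use the following.

1. Principal symbols multiply under composition. If $P,Q$ have orders $k,l$ and symbols $a,b$, then $[P,Q]$ has order $k+l-1$ and symbol $\frac1i\{a,b\}$. Every smooth homogeneous function on $T^*\mathbb S^d\setminus0$ is a principal symbol.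
2. Order $0$ operators are bounded on $L^2$; operators of order $\le-1$ are compact.
3. Egorov's theorem: if $A$ has order $1$ and symbol $p$ as below, then $e^{-itA}Me^{itA}$ is a $\Psi$DO of the same order as $M$, depending smoothly on $t$.

Let $\alpha=\frac{d-1}2$ and $A=\sqrt{-\Delta+\alpha^2}$. Since $k(k+d-1)+\alpha^2=(k+\alpha)^2$, $A$ equals $k+\alpha$ on spherical harmonics of degree $k$. It is a positive invertible $\Psi$DO of order $1$ with symbol $p$. Let $Jf(x)=f(-x)$, which is $(-1)^k$ on degree $k$. Then
$$e^{-i\pi A}=e^{-i\pi\alpha}J,\qquad e^{2\pi iA}=e^{2\pi i\alpha}\,\mathrm{Id}.\tag{3}$$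
Put $H=A^2+V=-\Delta+V+\alpha^2$. Eigenfunctions $\psi$ are smooth and $H$ is symmetric with real eigenvalues, so for every $\Psi$DO $Z$ of any order
$$\langle[H,Z]\psi,\psi\rangle=\langle Z\psi,H\psi\rangle-\langle ZH\psi,\psi\rangle=0.\tag{4}$$

**Definition (microlocal defect measure).** Let $\psi_n$ be eigenfunctions with $\|\psi_n\|=1$ and eigenvalues $\lambda_n\to\infty$. Then $\psi_n\rightharpoonup0$, since $\langle\psi_n,\varphi\rangle=\lambda_n^{-1}\langle\psi_n,(-\Delta+V)\varphi\rangle\to0$ for smooth $\varphi$. After extraction there is (Gérard 1991, Tartar 1990) a positive measure $\mu$ on $S^*\mathbb S^d$ with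
$$\langle P\psi_n,\psi_n\rangle\to\int\sigma_0(P)\,d\mu\quad\text{for all classical }\Psi\text{DOs }P\text{ of order }0 .$$

Taking $P=\mathrm{Id}$ shows that $\mu$ is a probability measure. Operators of order $\le-1$ contribute $0$ because they are compact.

**Invariance under the geodesic flow.** We want $\int\{p,a\}\,d\mu=0$ for $a$ homogeneous of degree $0$. Let $Z$ have order $-1$ and symbol $a/p$. Then $[A^2,Z]$ has order $0$ and symbol $\frac1i\{p^2,a/p\}=\frac2i\{p,a\}$, while $[V,Z]$ has order $-2$. By (4), in the limit,
$$\int\{p,a\}\,d\mu=0,\quad\text{so }\mu\text{ is }\phi_t\text{-invariant}.\tag{5}$$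

## Eigenfunctions concentrating on one great circle

**Definition.** $\mathcal C(V)$ is the set of geodesics $\gamma$ such that (obse) fails for $\omega_\varepsilon(\gamma)$ for every $\varepsilon>0$.

Equivalently, (obse) fails for every open $\omega$ with $\overline\omega\cap\gamma=\emptyset$. Indeed, such an $\omega$ lies in some $\omega_\varepsilon(\gamma)$ by compactness, and (obse) from $\omega$ implies (obse) from the larger set; conversely $\overline{\omega_\varepsilon(\gamma)}\cap\gamma=\emptyset$. Test 1 says that $\mathcal C(0)$ contains all geodesics. Adding a constant to $V$ does not change $\mathcal C(V)$, since the eigenfunctions are the same.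

**Lemma 3.** Let $\gamma\in\mathcal C(V)$. There are normalized eigenfunctions $\psi_n$ with eigenvalues $\lambda_n\to\infty$ and a defect measure
$$\mu=\theta m_++(1-\theta)m_-,\qquad 0\le\theta\le1,\tag{6}$$
where $m_\pm$ are the uniform probability measures on the two oriented lifts of $\gamma$. In particular $|\psi_n|^2dx$ converges weakly to the uniform probability measure on $\gamma$.

*Proof.* Failure of (obse) for $\omega_{1/n}(\gamma)$ with constant $n$ gives $\|\psi_n\|=1$ with $\|\psi_n\|^2_{L^2(\omega_{1/n}(\gamma))}\le1/n$. If $\lambda_n\not\to\infty$, then, the spectrum being discrete, $\lambda_n$ is constant along a subsequence. Along a further one $\psi_n$ converges in a finite-dimensional eigenspace to a normalized function vanishing a.e. on each $\omega_\varepsilon(\gamma)$, hence a.e. off the null set $\gamma$. This is impossible. So $\lambda_n\to\infty$; let $\mu$ be a defect measure. If $f\in C^\infty(\mathbb S^d)$ vanishes near $\gamma$, then $\int f|\psi_n|^2\to0$, so $\operatorname{supp}\mu$ lies over $\gamma$. It is also $\phi_t$-invariant, so it contains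 only unit vectors whose entire geodesic lies in $\gamma$: the unit tangent vectors to $\gamma$. These form two circles on which $\phi_t$ acts by rotation, and invariance forces (6). $\square$

*Example.* For $V=0$ and the normalized $\psi_k$ of Test 1, let $X$ be the rotation field in the $(x_1,x_2)$-plane, so $X\psi_k=ik\psi_k$. The operator $\frac1iXA^{-1}$ has order $0$ and symbol $\langle X(x),\xi\rangle/|\xi|$, and $\langle\frac1iXA^{-1}\psi_k,\psi_k\rangle=\frac k{k+\alpha}\to1$. The proof of Lemma 3 applies to $\psi_k$ and gives (6). The symbol is $\pm1$ on the two lifts, so $2\theta-1=1$ and $\mu=m_+$.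

## Great-circle averages, and why odd potentials escape them

Write $I(V)(\gamma)=\operatorname{avg}_\gamma V$.

**Step 1: criticality of $I(V)$.** Let $\gamma\in\mathcal C(V)$. Inserting Lemma 3 in (1) gives, for every Killing field $X$,
$$0=\operatorname{avg}_\gamma(XV)=\tfrac d{d\tau}\big|_0I(V)(R_\tau\gamma).\tag{7}$$
Since $SO(d+1)$ acts transitively on geodesics, this says $d\,I(V)(\gamma)=0$.

**Step 2: what remains if every geodesic is in $\mathcal C(V)$.** Then $I(V)$ is a constant $c$, because $SO(d+1)$ is connected. Split $V=V_e+V_o$ into even and odd parts. The odd part has zero average on every great circle, so the even function $V_e-c$ does too. Funk's theorem says that an even continuous function on $\mathbb S^2$ whose integrals over all great circles vanish is zero. For $d\ge3$ apply it on every great $2$-sphere. Hence $V_e=c$: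
$$\text{if }\mathcal C(V)\text{ contains all geodesics, then }V-c\text{ is odd for some constant }c.\tag{8}$$

Here the approach stops. If $V$ is odd, then $XV$ is odd and (7) reads $0=0$. The identity (1) is exact for each $\psi_n$, but the defect measure retains only its leading term, and that term vanishes by symmetry. We need the next term.

The vanishing itself suggests how to get it. A function $m$ on $T^*\mathbb S^d\setminus0$ with $m\circ\phi_{-\pi}=-m$ is a derivative along the flow:
$$\{p,Tm\}=\tfrac12(m-m\circ\phi_{-\pi})=m.\tag{9}$$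
So with $M=XV=-[H,X]$ we can hope to find an operator $Y$ of order $-1$ with $[A^2,Y]\approx M$. Then $[H,X+Y]$ has much lower order. Its pairing with $\psi_n$ still vanishes *exactly* by (4), and since $A^2\psi_n\approx\lambda_n\psi_n$ we may multiply a commutator of order $-2$ by $A^2$ at no cost, bringing it back to order $0$, where $\mu$ sees it.

For this, "$\approx$" must hold up to an order $-2$ error that $\mu$ ignores. The obvious choice $Y=\frac i2A^{-1}S$, with $S$ the operator version of $Tm$, is not good enough: the computation below gives $[A^2,\frac i2A^{-1}S]=\frac12(M+A^{-1}MA)=M-\frac12A^{-1}[A,M]$, with an error of order $-1$. Multiplied by $A^2$ it has order $1$, beyond what $\mu$ controls. Symmetrizing repairs this.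

## Inverting the commutator with $A^2$ on antipodally odd operators

**Lemma 4.** Let $M$ be a classical $\Psi$DO of order $0$ with symbol $m$ and $JMJ^{-1}=-M$. Put
$$S=\tfrac12\int_0^\pi e^{-itA}Me^{itA}\,dt,\qquad Y=\tfrac i4(A^{-1}S+SA^{-1}),\qquad E=A^{-1}[A,M]A^{-1}.$$
Then $[A^2,Y]=M+\frac14[A,E]$. Moreover $Y$ has order $-1$ and symbol $\frac i{2p}Tm$, and $E$ has order $-2$.

*Proof.* *Symbols.* Put $M_t=e^{-itA}Me^{itA}$, so $\frac d{dt}M_t=-i[A,M_t]$. By Egorov, $M_t$ is a $\Psi$DO of order $0$; its symbol satisfies $\partial_tm_t=-i\cdot\frac1i\{p,m_t\}=-\{p,m_t\}$, so $m_t=m\circ\phi_{-t}$. Hence $S$ has symbol $Tm$ and $Y$ has symbol $\frac i4\cdot\frac2pTm$. The order of $E$ is clear.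

*The equation for $S$.* Integrate the same identity and use (3):
$$i[A,S]=-\tfrac12\int_0^\pi\tfrac d{dt}M_t\,dt=\tfrac12(M-JMJ^{-1})=M,\qquad\text{i.e. }[A,S]=-iM .$$

*The equation for $Y$.* Since $[A^2,S]=A[A,S]+[A,S]A=-i(AM+MA)$,
$$[A^2,A^{-1}S]=-i(M+A^{-1}MA),\qquad[A^2,SA^{-1}]=-i(AMA^{-1}+M),$$
and so $[A^2,Y]=M+\frac14(A^{-1}MA+AMA^{-1}-2M)$. With $K=[A,M]$ we have $A^{-1}MA=M-A^{-1}K$ and $AMA^{-1}=M+KA^{-1}$. The bracket is therefore
$$KA^{-1}-A^{-1}K=A^{-1}[A,K]A^{-1}=[A,A^{-1}KA^{-1}]=[A,E].\qquad\square$$

**Second-order identity.** Let $V$ be odd and let $\psi_n,\mu$ be as in the definition of defect measures. Let $B$ be a $\Psi$DO of order $1$ with $[A,B]=0$, and let $M=[B,V]$. As $J$ is a function of $A$, $B$ commutes with $J$, so $JMJ^{-1}=-M$ and Lemma 4 applies; $M$ has order $0$. Let $y$ be the symbol of its $Y$. We claim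
$$\int p^2\{V,y\}\,d\mu=0.\tag{10}$$

*Proof.* With $Z=B+Y$,
$$[H,Z]=[V,B]+[A^2,Y]+[V,Y]=-M+M+\tfrac14[A,E]+[V,Y]=:Q,$$
which has order $-2$. By (4), $\langle Q\psi_n,\psi_n\rangle=0$. Since $A^2\psi_n=(\lambda_n+\alpha^2)\psi_n-V\psi_n$,
$$\langle QA^2\psi_n,\psi_n\rangle=-\langle QV\psi_n,\psi_n\rangle\to0,$$
because $QV$ is compact. Now $QA^2$ has order $0$ and symbol $p^2\big(\frac1i\{V,y\}-\frac i4\{p,e\}\big)$, where $e=\sigma_{-2}(E)$. Finally $p^2\{p,e\}=\{p,p^2e\}$ with $p^2e$ of degree $0$, so it integrates to $0$ by (5). $\square$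

A Killing field $X$ is such a $B$: it commutes with $\Delta$, hence with $A$. There $M=[X,V]$ is multiplication by $XV$ and $y=\frac i{2p}T(XV)$, so (10) becomes
$$\int p^2\{V,\tfrac1pT(XV)\}\,d\mu=0.\tag{11}$$

## The quadratic form $\Phi_\gamma$

We now evaluate the integrand of (11) on a great circle.

**Definition ($\Phi_\gamma$).** Let $f$ be odd, real and smooth, and let $\gamma$ be a great circle spanning $\Pi$, parametrized as $\gamma(s)$ with unit speed. Let $N_f(s)$ be the orthogonal projection of $\nabla f(\gamma(s))$ onto $\Pi^\perp\cong\mathbb R^{d-1}$. Since $\nabla f(-y)=\nabla f(y)$ for odd $f$, $N_f$ is $\pi$-periodic: $N_f(s)=\sum_{n\in\mathbb Z}N_{f,2n}e^{2ins}$. For odd real smooth $f,g$ put $\Phi_\gamma(f,g)=\operatorname{avg}_\gamma(fg)-B_\gamma(f,g)$ with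
$$B_\gamma(f,g)=\frac1{2\pi}\int_0^{2\pi}\frac12\int_0^\pi\sin t\,\langle N_g(s-t),N_f(s)\rangle\,dt\,ds.$$

*Fourier form.* We have $\int_0^\pi\sin t\sin2nt\,dt=0$ and $\int_0^\pi\sin t\cos2nt\,dt=\frac1{1+2n}+\frac1{1-2n}=\frac2{1-4n^2}$, so $\frac12\int_0^\pi\sin t\,e^{-2int}dt=\frac1{1-4n^2}$. With the bilinear $\langle\cdot,\cdot\rangle$,
$$B_\gamma(f,g)=\sum_n\frac{\langle N_{f,2n},\overline{N_{g,2n}}\rangle}{1-4n^2}.$$
Since $N_{f,-2n}=\overline{N_{f,2n}}$ (and likewise for $g$), exchanging $n$ and $-n$ shows that $B_\gamma$ is symmetric. Moving the base point multiplies $N_{f,2n}$ and $N_{g,2n}$ by the same phase, and reversing the orientation exchanges $n$ and $-n$. So $B_\gamma$ and $\Phi_\gamma$ depend only on the set $\gamma$. In particular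
$$\Phi_\gamma(f,f)=\operatorname{avg}_\gamma f^2-|N_{f,0}|^2+\sum_{n\ne0}\frac{|N_{f,2n}|^2}{4n^2-1}.\tag{12}$$

*Equivariance and regularity.* As $\nabla(f\circ R)(y)=R^{-1}\nabla f(Ry)$,
$$\Phi_{R\gamma}(f,g)=\Phi_\gamma(f\circ R,g\circ R),\qquad R\in SO(d+1).\tag{13}$$
Since $\nabla f(\gamma(s))\perp\gamma(s)$, we have $N_f(s)=\nabla f(\gamma(s))-\langle\nabla f(\gamma(s)),\gamma'(s)\rangle\gamma'(s)$. So for $\gamma=\gamma_{x,v}$ the integral formula shows that $\Phi_\gamma(f,f)$ is smooth in $(x,v)$ and in $\gamma$, and real-analytic if $f$ is.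

*Example.* Let $f=\langle e,\cdot\rangle$, $|e|=1$. Then $\nabla f(x)=e-\langle e,x\rangle x$, and for $x\in\gamma$ its projection onto $\Pi^\perp$ is $\pi_\gamma^\perp e$. So $N_f$ is constant and
$$\Phi_\gamma(f,f)=\tfrac12|\pi_\gamma e|^2-|\pi_\gamma^\perp e|^2=\tfrac32|\pi_\gamma e|^2-1.\tag{14}$$
This takes both signs, and it is not constant in $\gamma$ although $I(f)=0$.

**Lemma 5.** For odd real smooth $f,g$, $\big\langle p^2\{f,\frac1pTg\}\big\rangle=-\Phi_\gamma(f,g)$ at every point of $S^*\mathbb S^d$ over $\gamma$ and tangent to $\gamma$.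

*Proof.* *Pointwise bracket.* Let $G=\frac1pTg$, i.e. $G(x,\xi)=\frac1{|\xi|}\,\frac12\int_0^\pi g\big(\cos t\,x-\sin t\,\tfrac\xi{|\xi|}\big)\,dt$. Apply (2) at $\xi=v$, $|v|=1$, with $\eta=\nabla f(x)$. In the direction $\eta$ the variation of $1/|\xi|$ is $-\langle v,\eta\rangle$, and that of $\xi/|\xi|$ is $\eta^\perp:=\eta-\langle\eta,v\rangle v$. With $\gamma=\gamma_{x,v}$,
$$\{f,G\}(x,v)=\langle v,\nabla f(x)\rangle\,Tg(x,v)+\tfrac12\int_0^\pi\sin t\,\langle\nabla g(\gamma(-t)),\eta^\perp\rangle\,dt .$$
Since $\eta\perp x$, $\eta^\perp$ is the projection of $\nabla f(x)$ onto $\Pi^\perp$. So $\eta^\perp=N_f(0)$ and the second integrand is $\sin t\,\langle N_g(-t),N_f(0)\rangle$.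

*Average along $\gamma$.* The second term averages to $B_\gamma(f,g)$. The first averages to $\frac1{2\pi}\int_0^{2\pi}\frac d{ds}f(\gamma(s))\,\tau(s)\,ds$ with $\tau(s)=\frac12\int_0^\pi g(\gamma(s-t))\,dt$. By oddness $\tau'(s)=\frac12\big(g(\gamma(s))-g(\gamma(s-\pi))\big)=g(\gamma(s))$. Integrating by parts, the first term gives $-\operatorname{avg}_\gamma(fg)$. $\square$

**Criticality of $\Phi$.** Let $V$ be odd and $\gamma\in\mathcal C(V)$. Take $\mu$ from Lemma 3. By (6), (11) and Lemma 5 (both lifts give the same value),
$$\Phi_\gamma(V,XV)=0\quad\text{for all Killing }X.$$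
By (13) and symmetry, $\frac d{d\tau}\big|_0\Phi_{R_\tau\gamma}(V,V)=\frac d{d\tau}\big|_0\Phi_\gamma(V\circ R_\tau,V\circ R_\tau)=2\Phi_\gamma(V,XV)=0$. So
$$\gamma'\mapsto\Phi_{\gamma'}(V,V)\text{ is critical at every }\gamma\in\mathcal C(V).\tag{15}$$
If $\mathcal C(V)$ contains all geodesics, then $\Phi_\gamma(V,V)$ is constant in $\gamma$, since $SO(d+1)$ is connected and transitive on geodesics.

For the linear potential this settles Test 3. By the computation of Test 2, the function (14) is critical only where $|\pi_\gamma e|\in\{0,1\}$. So eigenfunctions of $-\Delta+\langle e,x\rangle$ cannot concentrate on any other great circle. The equator of Test 3 has $\pi_\gamma e=0$, in agreement.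

## An odd potential with constant $\Phi_\gamma(V,V)$ vanishes

Formula (12) would give $V=0$ at once if it were a sum of squares and the constant were $\le 0$. The one term with the wrong sign is $-|N_{V,0}|^2$. Two facts deal with it: the constant is $\le0$ (by averaging over all $\gamma$), and through every point passes a circle on which the bad term is absent (by topology). Averaging alone does not suffice: for $d=2$ it gives the value $0$, whatever $V$ is.

**Lemma 6.** For odd $V$, $\operatorname{avg}_\gamma\Phi_\gamma(V,V)=-(d-2)\operatorname{avg}_{\mathbb S^d}V^2\le0$, the outer average being over all geodesics.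

*Proof.* *Reduction to the unit tangent bundle.* $SO(d+1)$ acts transitively on the unit tangent bundle, so there is one invariant probability measure there. It projects to the invariant one on geodesics, and $\phi_s$, which commutes with rotations, preserves it. Hence the average over geodesics of $\operatorname{avg}_\gamma V^2$ is $\operatorname{avg}_{\mathbb S^d}V^2$, and with $\eta=\nabla V(x)$, $\eta^\perp=\eta-\langle\eta,v\rangle v$,
$$\operatorname{avg}_\gamma B_\gamma(V,V)=\operatorname{avg}_{(x,v)}\tfrac12\int_0^\pi\sin t\,\langle\nabla V(\gamma_{x,v}(-t)),\eta^\perp\rangle\,dt .$$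

*Integration by parts in $v$.* Fix $x,t$. On the unit sphere $S^{d-1}\subset T_x\mathbb S^d$, the quantity $-\sin t\,\langle\nabla V(\gamma_{x,v}(-t)),\eta^\perp\rangle$ is the derivative of $v\mapsto V(\cos t\,x-\sin t\,v)$ along the field $\eta^\perp$. This field is the gradient of $v\mapsto\langle\eta,v\rangle$ on $S^{d-1}$, and its divergence is $-(d-1)\langle\eta,v\rangle$. So
$$\operatorname{avg}_v\big(-\sin t\,\langle\nabla V(\gamma_{x,v}(-t)),\eta^\perp\rangle\big)=(d-1)\operatorname{avg}_v\langle\eta,v\rangle V(\gamma_{x,v}(-t)),$$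
and therefore $\operatorname{avg}_\gamma B_\gamma(V,V)=-(d-1)\operatorname{avg}_{(x,v)}\big[\langle\nabla V(x),v\rangle\,TV(x,v)\big]$.

*Integration by parts along the flow.* Here $\langle\nabla V,v\rangle=\{p,V\}$, and $\{p,TV\}=V$ by (9), since $V$ is odd. Invariance under $\phi_s$ gives $\operatorname{avg}[\{p,V\}\,TV]=-\operatorname{avg}[V\{p,TV\}]=-\operatorname{avg}V^2$. So $\operatorname{avg}_\gamma B_\gamma(V,V)=(d-1)\operatorname{avg}V^2$, and $\operatorname{avg}_\gamma\Phi_\gamma(V,V)=(1-(d-1))\operatorname{avg}V^2$. $\square$

*Check on (14).* The average of $\pi_\gamma$ over $\gamma$ commutes with rotations and has trace $2$, so it is $\frac2{d+1}\mathrm{Id}$. Then $\frac32\cdot\frac2{d+1}-1=-\frac{d-2}{d+1}$, and $\operatorname{avg}\langle e,x\rangle^2=\frac1{d+1}$.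

**Lemma 7.** Let $V$ be odd and smooth. For every $x\in\mathbb S^d$ there is a great circle $\gamma\ni x$ with $N_{V,0}(\gamma)=0$.

For $V=\langle e,\cdot\rangle$ this is clear: $N_{V,0}=\pi_\gamma^\perp e$ vanishes on any great circle through $x$ whose plane contains $e$.

*Proof.* For unit $v\in T_x\mathbb S^d\cong\mathbb R^d$ let
$$u(v)=N_{V,0}(\gamma_{x,v})=\frac1{2\pi}\int_0^{2\pi}N_V(s)\,ds\in\{x,v\}^\perp\subset T_x\mathbb S^d .$$
It is continuous, $u(v)\perp v$, and $u(-v)=u(v)$ because $\gamma_{x,-v}(s)=\gamma_{x,v}(-s)$.

For $d=2$ this is elementary: $u(v)=h(v)\,v^\perp$ with $v^\perp$ the rotation of $v$ by $\pi/2$, and $u(-v)=u(v)$ means $h(-v)=-h(v)$, so $h$ vanishes somewhere on the circle.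

For general $d$ suppose that $u$ has no zero, and let $\hat u=u/|u|:S^{d-1}\to S^{d-1}$. Since $\hat u(v)\perp v$, the formula $\cos\tau\,v+\sin\tau\,\hat u(v)$, $\tau\in[0,\pi/2]$, is a homotopy of maps into $S^{d-1}$ from the identity to $\hat u$. So $\deg\hat u=1$. But $\hat u(-v)=\hat u(v)$ makes the degree even. If $d-1$ is even, the antipodal map has degree $-1$, so $\deg\hat u=-\deg\hat u=0$. If $d-1$ is odd, $\hat u$ factors through the quotient map $S^{d-1}\to\mathbb{RP}^{d-1}$, which has degree $\pm2$ onto a closed orientable manifold. This is a contradiction. $\square$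

**Proposition 8.** If $V$ is odd and smooth and $\Phi_\gamma(V,V)=\kappa$ for all $\gamma$, then $V\equiv0$.

*Proof.* By Lemma 6, $\kappa\le0$. Given $x$, take $\gamma\ni x$ from Lemma 7. By (12), as $4n^2-1>0$ for $n\ne0$,
$$\kappa=\operatorname{avg}_\gamma V^2+\sum_{n\ne0}\frac{|N_{V,2n}|^2}{4n^2-1}\ge\operatorname{avg}_\gamma V^2\ge0 .$$
So $\operatorname{avg}_\gamma V^2=0$, hence $V=0$ on $\gamma$ and $V(x)=0$. As $x$ is arbitrary, $V\equiv0$. $\square$

## Proof of Theorem 1

Let $\gamma$ be any geodesic and $0<\varepsilon<\pi/2$. The set $\omega_\varepsilon(\gamma)$ is open and its closure misses $\gamma$. So it is admissible and violates GCC, and by hypothesis (obse) fails for it. For larger $\varepsilon$ it fails too, because the sets are smaller. Hence $\mathcal C(V)$ contains all geodesics. By (8), $V=c+V_o$ with $V_o$ odd. Since $\mathcal C(V_o)=\mathcal C(V)$, (15) shows that $\Phi_\gamma(V_o,V_o)$ does not depend on $\gamma$. By Proposition 8, $V_o=0$. So $V=c$. $\blacksquare$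

## Dense sets of circles, analytic potentials, and a second invariance

**Theorem 2.** Let $V\in C^\infty(\mathbb S^d;\mathbb R)$, $d\ge2$, and let $\mathcal C(V)$ be as above.

* (a) If $\gamma\in\mathcal C(V)$, then $d\,I(V)(\gamma)=0$. If moreover $V-c$ is odd for some constant $c$, then $\gamma'\mapsto\Phi_{\gamma'}(V-c,V-c)$ is critical at $\gamma$.
* (b) $\mathcal C(V)$ is closed, and it is the set of all geodesics iff $V$ is constant. So in Theorem 1 it suffices that (obse) fails for all $\omega_\varepsilon(\gamma)$, $\varepsilon>0$, for a dense set of $\gamma$. If $V$ is non-constant, there is a nonempty open set of geodesics $\gamma$ each missing $\overline\omega$ for some $\omega$ satisfying (obse).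
* (c) If $V$ is real-analytic and $\mathcal C(V)$ has positive measure, then $V$ is constant. So for non-constant analytic $V$ the complement of $\mathcal C(V)$ is open, dense and of full measure.
* (d) Let $q=I(V)$; if $V-c$ is odd one may also take $q=\Phi(V-c,V-c)$. In both cases extend $q$ to $T^*\mathbb S^d\setminus0$ as a $\phi_t$-invariant function, homogeneous of degree $0$. Every microlocal defect measure $\mu$ on $S^*\mathbb S^d$ of $L^2$-normalized eigenfunctions with $\lambda_n\to\infty$ is invariant under the Hamiltonian flow of $q$. Hence (obse) holds for every open $\omega$ met by the projection of every joint orbit of $\phi_t$ and the flow of $q$.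

**Proof of (a).** This is (7), and (15) applied to $V-c$.

**Proof of (b).** Let $\gamma_j\to\gamma$ with $\gamma_j\in\mathcal C(V)$, and $\varepsilon>0$. For large $j$, $\omega_\varepsilon(\gamma)\subset\omega_{\varepsilon/2}(\gamma_j)$. As (obse) fails from the larger set, it fails from $\omega_\varepsilon(\gamma)$. So $\mathcal C(V)$ is closed, and if it is dense it is everything. If it is everything, the proof of Theorem 1 from that point on gives that $V$ is constant. If $V$ is constant it is everything, by the known fact or Test 1. If $V$ is non-constant, the complement of $\mathcal C(V)$ is open and nonempty, and for each $\gamma$ in it (obse) holds for some $\omega_\varepsilon(\gamma)$, whose closure misses $\gamma$.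

**Proof of (c).** Fix a great circle $\gamma_0$. For analytic $V$ the functions $g\mapsto I(V)(g\gamma_0)$ and, when $V-c$ is odd, $g\mapsto\Phi_{g\gamma_0}(V-c,V-c)$ are real-analytic on the connected group $SO(d+1)$, being integrals over compact sets of functions analytic in $g$. The preimage of $\mathcal C(V)$ in $SO(d+1)$ has positive measure. By (a) the differential of the first function vanishes on it. A real-analytic function on a connected manifold that vanishes on a set of positive measure is zero; apply this to the components of the differential in a left-invariant frame. So $I(V)$ is constant, and by Step 2 of the section on averages $V-c$ is odd for some $c$. The same argument with the second function shows that $\Phi_\gamma(V-c,V-c)$ is constant, and Proposition 8 gives $V=c$. For the last claim, if $V$ is analytic and non-constant, the complement of $\mathcal C(V)$ is open by (b) and of full measure, hence dense.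

**Proof of (d), Step 1: operators commuting with $A$.** The aim is to have many test operators in place of Killing fields. Let $a$ be smooth on $T^*\mathbb S^d\setminus0$, homogeneous of degree $1$, let $P$ be a $\Psi$DO of order $1$ with symbol $a$, and
$$B=\frac1{2\pi}\int_0^{2\pi}e^{-itA}Pe^{itA}\,dt .$$
Integrating $\frac d{dt}(e^{-itA}Pe^{itA})=-i[A,e^{-itA}Pe^{itA}]$ over a period and using that $e^{2\pi iA}$ is scalar gives $[A,B]=0$. By Egorov, $B$ has order $1$ and symbol $b=\langle a\rangle$, with $\{p,b\}=0$. Because $b\circ\phi_t=b$ and $\phi_t$ is symplectic, $\{b,F\}\circ\phi_t=\{b,F\circ\phi_t\}$. So $\{b,\cdot\}$ commutes with $\langle\cdot\rangle$ and with $T$. We show in Steps 2 and 3 that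
$$\int\{b,q\}\,d\mu=0.\tag{16}$$

**Step 2: (16) for $q=I(V)$.** Here $[H,B]=[V,B]$ has order $0$, so by (4) $\int\{V,b\}\,d\mu=0$. As $\mu$ is $\phi_t$-invariant, $0=\int\langle\{V,b\}\rangle\,d\mu=\int\{\langle V\rangle,b\}\,d\mu$, and $\langle V\rangle=q$.

**Step 3: (16) for $q=\Phi(V-c,V-c)$.** Replace $V$ by $V-c$, so that $V$ is odd. The operator $M=[B,V]$ has symbol $-i\{b,V\}$. With $G=\frac1pTV$, the operator $Y$ of Lemma 4 has symbol
$$\tfrac i{2p}T(-i\{b,V\})=\tfrac1{2p}\{b,TV\}=\tfrac12\{b,G\}.$$
By (10), $\int p^2\{V,\{b,G\}\}\,d\mu=0$. It remains to express $\langle\{V,\{b,G\}\}\rangle$ through $q$.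

Put $h=p^2/2$. Then $\{h,G\}=p\{p,G\}=\{p,TV\}=V$ by (9), and $\{h,b\}=0$, so $\{h,\{b,G\}\}=\{b,V\}$. The Jacobi identity gives
$$\{h,\{G,\{b,G\}\}\}=\{V,\{b,G\}\}+\{G,\{b,V\}\}.$$
The left side has zero average, since $\langle\{h,F\}\rangle=p\langle\{p,F\}\rangle=0$ for all $F$. So $\langle\{V,\{b,G\}\}\rangle=\langle\{\{b,V\},G\}\rangle$. Also $\{b,\{V,G\}\}=\{\{b,V\},G\}+\{V,\{b,G\}\}$; averaging, the two terms on the right contribute equally. Hence, with Lemma 5 and homogeneity ($\langle\{V,G\}\rangle=-p^{-2}q$),
$$\langle\{V,\{b,G\}\}\rangle=\tfrac12\{b,\langle\{V,G\}\rangle\}=-\tfrac12\{b,p^{-2}q\}=-\tfrac12p^{-2}\{b,q\}.$$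
As $\mu$ is $\phi_t$-invariant and $p$ is constant along $\phi_t$, $0=\int p^2\langle\{V,\{b,G\}\}\rangle\,d\mu=-\frac12\int\{b,q\}\,d\mu$.

**Step 4: invariance under the flow of $q$.** Since $\mu$ and $q$ are $\phi_t$-invariant, $\int\{q,a\}\,d\mu=\int\{q,\langle a\rangle\}\,d\mu=0$ for every $a$ of degree $1$, by (16). Write $a=p\,a_0$ with $a_0$ of degree $0$. As $\{q,p\}=0$, we have $\{q,a\}=p\{q,a_0\}$, and the Hamiltonian field of $q$ is tangent to $S^*\mathbb S^d$. So $\int\{q,a_0\}\,d\mu=0$ for all $a_0\in C^\infty(S^*\mathbb S^d)$: $\mu$ is invariant under the flow of $q$.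

**Step 5: observability.** Let $\omega$ be as in (d) and suppose (obse) fails for it. Then there are normalized eigenfunctions with $\|\psi_n\|_{L^2(\omega)}\to0$. If $\lambda_n$ were bounded along a subsequence, a limit would be a nonzero eigenfunction vanishing on the nonempty open set $\omega$, which unique continuation (Aronszajn 1957) forbids. So $\lambda_n\to\infty$. A defect measure $\mu$ has nonempty closed support, invariant under both flows and, since $\int f|\psi_n|^2\to0$ for $f\in C_c^\infty(\omega)$, containing no point over $\omega$. But the joint orbit of any point of the support lies in the support and, by hypothesis, meets $\omega$ in projection, a contradiction. $\blacksquare$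

*Example: joint orbits for $V=\langle e,x\rangle$ on $\mathbb S^2$.* Let $\ell=\langle x\times\xi,e\rangle$, whose Hamiltonian flow is rotation about the axis $e$, lifted to $T^*\mathbb S^2$. The unit normal of the plane of $\gamma_{x,v}$ is $x\times v$, so $|\pi_\gamma e|^2=1-(\ell/p)^2$ and, by (14), $q=\Phi(V,V)=\frac12-\frac32(\ell/p)^2$. On $p=1$, for $a_0$ of degree $0$,
$$\{q,a_0\}=-3\ell\,\big(\{\ell,a_0\}-\ell\,\{p,a_0\}\big).$$
As $\ell$ and $p$ are conserved and their flows commute, the flow of $q$ at time $t$ is rotation about $e$ by an angle of size $3|\ell t|$ composed with $\phi_{3\ell^2t}$. Joint orbits of $\phi_t$ and the flow of $q$ therefore project as follows. If $\ell=0$, the projection is a single great circle through $\pm e$. If $\ell=\pm1$, it is the equator $e^\perp\cap\mathbb S^2$. If $0<|\ell|<1$, it is the union of all rotations of $\gamma$ about $e$, the band $|\langle e,x\rangle|\le\sqrt{1-\ell^2}$, which contains the equator. By Theorem 2(d), (obse) holds for the union of any neighborhood of $e$ and any neighborhood of one point of the equator.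 When these neighborhoods are small, some great circle misses the closure of the union, so the set is admissible and violates GCC.
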